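\title{Prime noetherian PI Hopf algebras that are not module-finite over their centers}

\begin{abstract}
Brown asked whether every semiprime noetherian PI Hopf algebra, or every affine one, is a finitely generated module over its center. We show that the answer to both parts is no. Over every field that is not algebraic over a finite field there is a prime affine noetherian Hopf algebra of PI-degree $2$ that is not module-finite over its center; as an algebra it is the preimage in $M_2(R[z])$ of an algebra of triangular matrices over a commutative ring $R$. A variant is semiprime of Gelfand--Kirillov dimension $2$, and both the PI-degree and this dimension are the least possible. Cocommutative prime counterexamples exist in characteristic $p$ when the field is not algebraic over $\mathbb F_p$, and cocommutative affine counterexamples do not exist in characteristic $0$. Finally, we show that every noetherian Hopf algebra with a nilpotent Hopf ideal and commutative quotient is module-finite over its center if and only if the base field is algebraic over a finite field.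
\end{abstract}

\section{The question and the results}\label{sec:intro}

Fix a field $k$. Algebras are associative unital $k$-algebras, and $Z(A)$ is the center of $A$. An algebra $A$ is \emph{noetherian} if it is left and right noetherian, \emph{affine} if it is finitely generated as an algebra, and \emph{PI} if some nonzero noncommutative polynomial over $k$ vanishes identically on $A$. It is \emph{prime} if $uAv=0$ implies $u=0$ or $v=0$, and \emph{semiprime} if $uAu=0$ implies $u=0$; semiprime means that $A$ has no nonzero nilpotent ideal. We say that $A$ is \emph{module-finite over its center} if it is a finitely generated $Z(A)$-module. A Hopf algebra is given one of these attributes if its underlying algebra has it.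

If $A$ is generated by $m$ elements as a $Z(A)$-module, then the standard polynomial
\[
s_{m+1}=\sum_{\sigma\in S_{m+1}}\operatorname{sgn}(\sigma)\,X_{\sigma(1)}\cdots X_{\sigma(m+1)}
\]
vanishes on $A$, because it is $Z(A)$-multilinear and alternating. So module-finiteness over the center implies PI. Gelaki and Letzter showed that the converse fails for affine noetherian Hopf algebras in general. The following question of Brown, which we take from \cite{Goodearl}, asks for the converse under one more hypothesis.

\begin{quote}
\textbf{Question (Brown).} Is every semiprime noetherian PI Hopf algebra module-finite over its center? What if it is also assumed to be affine?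
\end{quote}

Semiprimeness removes a cheap source of identities. If $J$ is an ideal of $A$ with $J^n=0$ and $A/J$ commutative, then $[X_1,Y_1]\cdots[X_n,Y_n]$ vanishes on $A$, and this says nothing about the size of the center. Without nilpotent ideals there are three reasons to expect a positive answer.

The first is that prime PI algebras have large centers. We use \emph{Posner's theorem} in the form that incorporates Rowen's theorem that every nonzero ideal of a prime PI ring meets the center nontrivially: if $A$ is a prime PI algebra, then $Z=Z(A)$ is a domain, and with $F$ the field of fractions of $Z$ the localization $A\otimes_ZF$ contains $A$ and is a simple algebra with center $F$ and of finite dimension over $F$. If $A$ is also affine, choose an $F$-basis $1=h_1,\dots,h_m$ of $A\otimes_ZF$ inside $A$, and let $c\in Z$ be a common denominator for the structure constants and for the coordinates of the algebra generators. Then $\sum_iZ[c^{-1}]h_i$ is a subalgebra containing the generators, so $A[c^{-1}]$ is module-finite over $Z[c^{-1}]$. Finiteness can only fail along $c=0$.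

The second reason is homogeneity. Each algebra map $\chi\colon H\to k$ from a Hopf algebra gives an algebra automorphism $h\mapsto\sum\chi(h_{(1)})h_{(2)}$ of $H$, with inverse given by $\chi\circ S$. On the coordinate ring of an algebraic group these are the translations, and one may hope to use them to move away from the locus $c=0$.

The third reason is the simplest family of examples. For $q\in k^\times$, the algebra generated by $t^{\pm1}$ and $x$ with $tx=qxt$ is a Hopf algebra with $t$ group-like and $x$ primitive. If $q^n=1$, then $t^{\pm n}$ and $x^n$ are central and the algebra is module-finite over its center. If $q$ is not a root of unity, the algebra is not PI (Lemma~\ref{lem:domain}). Here the identity itself forces $q$ to be a root of unity.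

Nevertheless the answer is negative. Let $q\in k^\times$ and let $\Gamma=\langle g\rangle$ be a cyclic group, in one of three cases:
\begin{enumerate}
\item[(i)] $\Gamma$ is infinite and $k$ is arbitrary;
\item[(ii)] $|\Gamma|=2$ and $\operatorname{char}k\neq2$;
\item[(iii)] $\Gamma=1$ and $\operatorname{char}k=2$.
\end{enumerate}
Let $H_\Gamma(q)$ be the algebra generated by $t^{\pm1},g^{\pm1},x,y$ subject to the relation of $\Gamma$ for $g$ (none, $g^2=1$, or $g=1$) and
\begin{equation}\label{eq:relations}
tg=gt,\quad tx=qxt,\quad ty=q^{-1}yt,\quad gx=-xg,\quad gy=-yg,\quad x^2=y^2=0 .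
\end{equation}
PI-degree and Gelfand--Kirillov (GK) dimension are recalled in Section~\ref{sec:background}.

\begin{theorem}\label{thm:main}
The algebra $H=H_\Gamma(q)$ is a Hopf algebra in which $t$ and $g$ are group-like and
\[
\Delta x=x\otimes1+g\otimes x,\qquad \Delta y=y\otimes1+g^{-1}\otimes y .
\]
\begin{enumerate}
\item[(a)] $H$ is affine and noetherian, and it satisfies all identities of $2\times2$ matrices over commutative algebras, for instance $s_4$. Its GK-dimension is $3$ in case \textup{(i)} and $2$ in cases \textup{(ii)} and \textup{(iii)}.
\item[(b)] $H$ is prime in cases \textup{(i)} and \textup{(iii)} and semiprime in case \textup{(ii)}. Its PI-degree is $2$.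
\item[(c)] $H$ is module-finite over its center if and only if $q$ is a root of unity.
\end{enumerate}
\end{theorem}

The center of $H$ is computed in Proposition~\ref{prop:center}. The algebra $H$ is a multiplicative relative of the bosonized enveloping algebra of $\mathfrak{gl}(1|1)$ used by Gelaki and Letzter; the proof of Theorem~\ref{thm:main} does not depend on their work.

A field $k$ contains a nonzero element that is not a root of unity if and only if $k$ is not algebraic over a finite field. Indeed, in characteristic $0$ take $q=2$, and in characteristic $p$ take $q$ transcendental over $\mathbb F_p$; conversely, a nonzero element algebraic over $\mathbb F_p$ lies in the multiplicative group of a finite field. Case (i), and case (ii) or (iii) according to the characteristic, give the following.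

\begin{corollary}\label{cor:answer}
Let $k$ be a field that is not algebraic over a finite field, for instance any field of characteristic $0$. Then there are a prime affine noetherian Hopf $k$-algebra of PI-degree $2$ and GK-dimension $3$, and a semiprime affine noetherian Hopf $k$-algebra of PI-degree $2$ and GK-dimension $2$, that are not module-finite over their centers. Both parts of Brown's question have a negative answer.
\end{corollary}

Proposition~\ref{prop:minimal} shows that PI-degree $2$ and GK-dimension $2$ cannot be lowered. The next two theorems concern cocommutative Hopf algebras, where the characteristic decides.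

\begin{theorem}\label{thm:charp}
Let $\operatorname{char}k=p>0$ and let $q\in k^\times$ not be a root of unity. Let $A$ be the algebra generated by $t^{\pm1},x,y$ subject to the relations
\[
zx=xz,\quad zy=yz,\quad x^p=y^p=0,\quad tx=qxt,\quad ty=q^{-1}yt,
\]
where $z=xy-yx$. With $x,y$ primitive and $t$ group-like, $A$ is a cocommutative, prime, affine, noetherian PI Hopf algebra of GK-dimension $2$ that is not module-finite over its center.
\end{theorem}

\begin{theorem}\label{thm:char0}
If $\operatorname{char}k=0$, every cocommutative affine PI Hopf algebra over $k$ is module-finite over its center.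
\end{theorem}

In Theorems~\ref{thm:main} and~\ref{thm:charp} the failure of finiteness is inherited from a Hopf quotient that has a nilpotent Hopf ideal with commutative quotient. The last theorem determines the fields over which this mechanism is available.

\begin{theorem}\label{thm:field}
For a field $k$ the following are equivalent:
\begin{enumerate}
\item[(a)] $k$ is algebraic over a finite field;
\item[(b)] every noetherian Hopf $k$-algebra $H$ having a nilpotent Hopf ideal $J$ with $H/J$ commutative is module-finite over its center.
\end{enumerate}
\end{theorem}

We do not decide whether semiprime counterexamples to Brown's question exist over fields that are algebraic over a finite field.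

\section{Background}\label{sec:background}

\subsection*{Hopf algebras}
We write $\Delta$, $\varepsilon$, $S$ for comultiplication, counit and antipode, and $\Delta h=h_{(1)}\otimes h_{(2)}$ with the summation sign suppressed. The antipode axiom is $S(h_{(1)})h_{(2)}=\varepsilon(h)1=h_{(1)}S(h_{(2)})$. The antipode is an algebra anti-homomorphism, and $\Delta S(h)=S(h_{(2)})\otimes S(h_{(1)})$. An element $h\ne0$ is \emph{group-like} if $\Delta h=h\otimes h$; then $\varepsilon(h)=1$ and $S(h)=h^{-1}$. An element $v$ is \emph{primitive} if $\Delta v=v\otimes1+1\otimes v$; then $\varepsilon(v)=0$ and $S(v)=-v$. An ideal $I$ is a \emph{Hopf ideal} if $\Delta I\subseteq I\otimes H+H\otimes I$, $\varepsilon(I)=0$ and $S(I)\subseteq I$; then $H/I$ is a Hopf algebra. These three conditions need only be tested on generators of the ideal.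

To put a Hopf structure on an algebra given by generators and relations, one shows that the proposed $\Delta$ and $\varepsilon$ extend to algebra maps and $S$ to an anti-homomorphism, and then verifies the axioms on generators. This suffices for coassociativity and the counit axiom because both sides are algebra maps. It suffices for the antipode axiom because the elements satisfying it form a subspace closed under products:
\[
S(h_{(1)}h'_{(1)})h_{(2)}h'_{(2)}=S(h'_{(1)})S(h_{(1)})h_{(2)}h'_{(2)}=\varepsilon(h)\varepsilon(h')1,
\]
and symmetrically on the other side.

\subsection*{Polynomial identities}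
Subalgebras and quotients of PI algebras are PI. A PI algebra satisfies a nonzero multilinear identity, and multilinear identities survive extension of the base field. For every commutative algebra $C$, the matrix algebra $M_n(C)$ satisfies $s_{2n}$ (the Amitsur--Levitzki theorem). The \emph{PI-degree} of a semiprime PI algebra is the least $n$ such that it satisfies $s_{2n}$; for a prime PI algebra this is the number $n$ with $\dim_F(A\otimes_ZF)=n^2$ in Posner's theorem. Since $s_2=X_1X_2-X_2X_1$, PI-degree $1$ means commutative.

The following lemma explains why a counterexample built on the relation $tx=qxt$ needs zero divisors. It is also the main step in the proof of Theorem~\ref{thm:char0}.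

\begin{lemma}\label{lem:domain}
Let $P$ be a PI algebra that is a domain, let $P_0\subseteq P$ be a commutative subalgebra, and let $a\in P$ be a unit with $aP_0a^{-1}=P_0$. Then $a^N$ commutes with $P_0$ for some $N\ge1$. In particular, if $q$ is not a root of unity, the algebra generated by $t^{\pm1},x$ with $tx=qxt$ is not PI.
\end{lemma}

\begin{proof}
By Posner's theorem $P$ lies in $Q=P\otimes_ZF$, which is finite-dimensional over the central subfield $F$. Elements of $Q$ are fractions with central denominators, so $Q$ is a domain. The $F$-subalgebra $F'$ of $Q$ generated by $P_0$ is a commutative domain of finite dimension over $F$, hence a field. Conjugation by $a$ is an automorphism of $F'$ fixing $F$, and a finite field extension has finitely many automorphisms. So conjugation by some $a^N$ is trivial on $F'\supseteq P_0$.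

The algebra in the last statement is the skew Laurent ring $\bigoplus_bk[x]t^b$. It is a domain, since the product of two terms of highest degree in $t$ is nonzero. If it were PI, then $x=t^Nxt^{-N}=q^Nx$ for some $N\ge1$.
\end{proof}

\subsection*{Gelfand--Kirillov dimension}
For an affine algebra $A$ with a finite-dimensional generating subspace $V\ni1$, put $\operatorname{GKdim}A=\limsup_n\log(\dim V^n)/\log n$; this does not depend on $V$. Counting monomials $z^aT^bG^c$ with $a+|b|+|c|\le n$ gives $\operatorname{GKdim}k[z,T^{\pm1},G^{\pm1}]=3$, and in the same way $\operatorname{GKdim}k[z,T^{\pm1}]=2$. If $A$ is a finitely generated module over a subalgebra $B$, then $\operatorname{GKdim}A=\operatorname{GKdim}B$ \cite[Prop.~5.5]{KL}.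

\section{A triangular obstruction and its prime lift}\label{sec:idea}

The construction rests on an asymmetry: module-finiteness over the center passes to quotient algebras, since $Z(A)$ maps into $Z(A/I)$, whereas semiprimeness is not inherited by quotients. It therefore suffices to find an algebra $E$ that is not module-finite over its center, however far from semiprime, and to write it as a quotient of a prime PI algebra. We carry this out first for rings, in the smallest case, and then ask what is needed for a Hopf structure.

Let $q$ not be a root of unity, let $R=k[T^{\pm1}]$, and let $\tau$ be the automorphism $T\mapsto qT$. In the algebra of Lemma~\ref{lem:domain} impose $x^2=0$. The quotient is $E=k[t^{\pm1}]\oplus k[t^{\pm1}]x$, and the assignment $t\mapsto\operatorname{diag}(qT,T)$, $x\mapsto e_{12}$ identifies it with the algebra of matrices $\left(\begin{smallmatrix}\tau(w)&v\\0&w\end{smallmatrix}\right)$, $v,w\in R$. So $E$ is PI, whatever $q$ is. Such a matrix commutes with $e_{12}$ only if $\tau(w)=w$, which forces $w\in k$ because $\tau(T^b)=q^bT^b$; and it commutes with $\operatorname{diag}(qT,T)$ only if $(q-1)Tv=0$. Thus $Z(E)=k$,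 while $E$ is infinite-dimensional. The same computation works for any commutative ring with an automorphism.

\begin{lemma}\label{lem:obstruction}
Let $R$ be a commutative algebra, $\tau$ an automorphism of $R$ with fixed subalgebra $R^\tau$, and
\[
E(R,\tau)=\left\{\begin{pmatrix}\tau(w)&v\\0&w\end{pmatrix}:\ v,w\in R\right\}\subseteq M_2(R).
\]
Suppose that $R$ is not a finitely generated $R^\tau$-module. If an algebra $A$ has $E(R,\tau)$ as a homomorphic image, then $A$ is not module-finite over its center.
\end{lemma}

\begin{proof}
Let $\pi\colon A\to R$ be the surjection $A\to E(R,\tau)$ followed by the algebra map that takes the lower right entry. The image $m$ in $E(R,\tau)$ of a central element of $A$ commutes with $e_{12}$. Since $me_{12}=\tau(w)e_{12}$ and $e_{12}m=we_{12}$, we get $\pi(Z(A))\subseteq R^\tau$. If $A=\sum_{i=1}^rZ(A)a_i$, then $R=\pi(A)=\sum_{i=1}^r R^\tau\pi(a_i)$, contrary to the hypothesis.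
\end{proof}

The algebra $E(R,\tau)$ is not semiprime: $Re_{12}$ is an ideal of square zero. To remove this defect, adjoin a variable $z$, put $C=R[z]$, and take the preimage of $E(R,\tau)$ under the map $M_2(C)\to M_2(R)$ that sets $z=0$:
\begin{equation}\label{eq:lift}
\widetilde E(R,\tau)=\left\{\begin{pmatrix}a&b\\zc&d\end{pmatrix}:\ a,b,c,d\in C,\ a-\tau(d)\in zC\right\},
\end{equation}
where $\tau$ is extended to $C$ by $\tau(z)=z$. This algebra maps onto $E(R,\tau)$, so it inherits the obstruction. It also contains $zM_2(C)$, and this is enough to make it behave like the full matrix ring.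

\begin{lemma}\label{lem:sandwich}
Let $C$ be a commutative algebra, $c\in C$ a non-zero-divisor, and $A$ a subalgebra with $cM_n(C)\subseteq A\subseteq M_n(C)$. Then $A$ satisfies all identities of $M_n(C)$. It is prime if $C$ is a domain and semiprime if $C$ is reduced. Its center consists of the scalar matrices that lie in $A$.
\end{lemma}

\begin{proof}
The first claim holds for any subalgebra. Let $u,v\in A$ with $uAv=0$. The $(i,l)$ entry of $u\,(ce_{jm})\,v$ is $c\,u_{ij}v_{ml}$, so $u_{ij}v_{ml}=0$ for all $i,j,m,l$. If $C$ is a domain, $u=0$ or $v=0$. If $C$ is reduced and $v=u$, then $u_{ij}^2=0$ for all $i,j$, so $u=0$. A central element of $A$ commutes with each $ce_{jm}$, hence with each $e_{jm}$, so it is a scalar matrix; and scalar matrices are central.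
\end{proof}

Return to $R=k[T^{\pm1}]$. The lift $\widetilde E$ needs only one new generator, $y=ze_{21}$. With $t=\operatorname{diag}(qT,T)$ and $x=e_{12}$ we have
\[
xy=ze_{11},\qquad yx=ze_{22},\qquad xy+yx=zI,\qquad y^2=0,\qquad ty=q^{-1}yt .
\]
The space $zM_2(C)$ is spanned by the matrices $z^{a+1}T^be_{ij}$, and these are nonzero scalar multiples of $z^at^bxy$, $z^{a+1}t^bx$, $z^at^by$, $z^at^byx$. So $\widetilde E=E+zM_2(C)$ is generated by $t^{\pm1},x,y$. It is an affine prime PI algebra that is not module-finite over its center, and by Lemma~\ref{lem:sandwich} its center is $k+zk[z,T^{\pm1}]$.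

It remains to find a comultiplication. The natural attempt makes $t$ group-like and $x,y$ primitive. The relations with $t$ are respected, but $(x\otimes1+1\otimes x)^2=2\,x\otimes x$ when $x^2=0$. In characteristic $2$ this vanishes, and we obtain case (iii) of Theorem~\ref{thm:main}. In other characteristics there are two repairs. One can adjoin a group-like element $g$ and use $(x\otimes1+g\otimes x)^2=(xg+gx)\otimes x$, which vanishes when $g$ anticommutes with $x$. This replaces $R$ by $k[T^{\pm1}]\otimes k\Gamma$. The smallest choice $|\Gamma|=2$ keeps the GK-dimension at $2$ but introduces idempotents into $R$, while an infinite $\Gamma$ keeps $R$ a domain at the cost of one more dimension; these are cases (ii) and (i). Alternatively, in characteristic $p$ one can keep $x,y$ primitive and replace the squares by $p$-th powers, which leads to Theorem~\ref{thm:charp}.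

\section{The Hopf algebra $H_\Gamma(q)$}\label{sec:H}

Throughout this section $H=H_\Gamma(q)$, with $q\in k^\times$ arbitrary and $\Gamma$ in one of the cases (i)--(iii).

\subsection*{The Hopf structure}
Put $\varepsilon(x)=\varepsilon(y)=0$, $S(x)=-g^{-1}x$ and $S(y)=-gy$. We treat $x$ and $y$ at once: let $(v,h,\alpha)$ be $(x,g,q)$ or $(y,g^{-1},q^{-1})$, so that
\[
tv=\alpha vt,\quad gv=-vg,\quad hv=-vh,\quad v^2=0,\quad\Delta v=v\otimes1+h\otimes v,\quad S(v)=-h^{-1}v .
\]
The relations among $t^{\pm1},g^{\pm1}$ are those of an abelian group, and they are respected as in its group algebra. The map $\varepsilon$ sends both sides of each relation involving $v$ to $0$. For $\Delta$ we compute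
\begin{align*}
(\Delta v)^2&=v^2\otimes1+(vh+hv)\otimes v+h^2\otimes v^2=0,\\
\Delta t\,\Delta v&=tv\otimes t+th\otimes tv=\alpha(vt\otimes t+ht\otimes vt)=\alpha\,\Delta v\,\Delta t,\\
\Delta g\,\Delta v&=gv\otimes g+gh\otimes gv=-(vg\otimes g+hg\otimes vg)=-\Delta v\,\Delta g .
\end{align*}
For $S$, which must reverse products, we use $vt^{-1}=\alpha t^{-1}v$ and $vg^{-1}=-g^{-1}v$:
\begin{align*}
S(v)^2&=h^{-1}vh^{-1}v=-h^{-2}v^2=0,\\
S(v)S(t)&=-h^{-1}vt^{-1}=-\alpha\,t^{-1}h^{-1}v=\alpha\,S(t)S(v),\\
S(v)S(g)&=-h^{-1}vg^{-1}=g^{-1}h^{-1}v=-S(g)S(v).
\end{align*}
Both iterated coproducts of $v$ equal $v\otimes1\otimes1+h\otimes v\otimes1+h\otimes h\otimes v$. The counit axiom on $v$ reads $\varepsilon(v)1+\varepsilon(h)v=v=v\,\varepsilon(1)+h\,\varepsilon(v)$, and the antipode axiom reads $S(v)+h^{-1}v=0=v+hS(v)$. Hence $H$ is a Hopf algebra. No relation links $x$ and $y$, so there was no mixed relation to check.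

\subsection*{The matrix model}
Put $z=xy+yx\in H$. From $x^2=y^2=0$ we get $zx=xyx=xz$ and $zy=yxy=yz$. The scalars $q$ and $q^{-1}$ cancel when $t$ is moved past $xy$ or $yx$, and so do the two signs when $g$ is moved. Thus $z$ is central.

Let $R=k[T^{\pm1}]\otimes k\Gamma$, where the generator of $\Gamma$ is written $G$, and let $C=R[z]$; the use of the letter $z$ for the variable is justified by $\rho(z)=zI$ below. Let $\tau$ be the $k[z]$-algebra automorphism of $C$ with
\[
\tau(T)=qT,\qquad\tau(G)=-G .
\]
It is well defined: in case (ii) $(-G)^2=1$, and in case (iii) $-G=G=1$. For $w\in C$ let $\hat w\in H$ be the element obtained by substituting the commuting elements $z,t,g$ for $z,T,G$, and let $B=\{\hat w:w\in C\}$, a commutative affine subalgebra of $H$.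

\begin{lemma}\label{lem:basis}
The elements $z^at^bg^cx^iy^j$ with $a\ge0$, $b\in\mathbb Z$, $g^c\in\Gamma$, $i,j\in\{0,1\}$ form a basis of $H$. The assignment
\[
t\mapsto\begin{pmatrix}qT&0\\0&T\end{pmatrix},\qquad g\mapsto\begin{pmatrix}-G&0\\0&G\end{pmatrix},\qquad x\mapsto e_{12},\qquad y\mapsto ze_{21}
\]
defines an injective algebra map $\rho\colon H\to M_2(C)$ with image the algebra $\widetilde E(R,\tau)$ of \eqref{eq:lift}.
\end{lemma}

\begin{proof}
For a diagonal matrix $\delta=\operatorname{diag}(\delta_1,\delta_2)$ we have $\delta e_{12}=\delta_1e_{12}$, $e_{12}\delta=\delta_2e_{12}$, $\delta e_{21}=\delta_2e_{21}$ and $e_{21}\delta=\delta_1e_{21}$. With $\delta_1=q\delta_2$ and with $\delta_1=-\delta_2$ these give the four commutation relations in \eqref{eq:relations} that involve $x$ or $y$. Also $e_{12}^2=e_{21}^2=0$, diagonal matrices commute, $\rho(g)^2=G^2I=I$ in case (ii), and $\rho(g)=I$ in case (iii). So $\rho$ is defined. We have $\rho(xy)=ze_{11}$, $\rho(yx)=ze_{22}$ and $\rho(z)=zI$, and $\rho(\hat w)=\operatorname{diag}(\tau(w),w)$ for all $w\in C$, since both sides are algebra maps in $w$ that agree on $z,T,G$.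

In any word, the letters $t^{\pm1},g^{\pm1}$ can be moved to the left at the cost of a scalar. The $k[z]$-span of $1,x,y,xy$ is closed under left multiplication by $x$ and $y$, because $x\cdot x=0$, $x\cdot xy=0$, $y\cdot y=0$, $y\cdot x=z-xy$ and $y\cdot xy=zy$. Hence the listed monomials span $H$, that is, every element has the form $\hat w_0+\hat w_1x+\hat w_2y+\hat w_3xy$ with $w_i\in C$. Now
\begin{equation}\label{eq:rho}
\rho(\hat w_0+\hat w_1x+\hat w_2y+\hat w_3xy)=\begin{pmatrix}\tau(w_0)+z\tau(w_3)&\tau(w_1)\\ zw_2&w_0\end{pmatrix}.
\end{equation}
If this matrix is zero, then $w_0=w_1=w_2=0$, and then $w_3=0$, as $z$ is a non-zero-divisor in $C$. So the monomials are linearly independent and $\rho$ is injective. The matrix \eqref{eq:rho} lies in $\widetilde E(R,\tau)$. Conversely, the matrix with data $a,b,c,d$ in \eqref{eq:lift} is obtained from $w_0=d$, $w_1=\tau^{-1}(b)$, $w_2=c$ and $w_3=\tau^{-1}\bigl((a-\tau(d))/z\bigr)$.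
\end{proof}

We identify $H$ with its image, so that $zM_2(C)\subseteq H\subseteq M_2(C)$.

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The Hopf structure was established above.

(a) $H$ is affine by definition, and it satisfies the identities of $M_2(C)$. By Lemma~\ref{lem:basis}, $B\cong C$ and $H=B+Bx+By+Bxy$. Since $x,y,xy$ commute with $z,t,g$ up to nonzero scalars, also $H=B+xB+yB+xyB$. So $H$ is a finitely generated left and right module over the noetherian ring $B$, and a chain of left (right) ideals of $H$ is a chain of left (right) $B$-submodules; hence $H$ is noetherian. Further $\operatorname{GKdim}H=\operatorname{GKdim}C$. In case (i) $C=k[z,T^{\pm1},G^{\pm1}]$ has GK-dimension $3$. In cases (ii) and (iii) $C$ is free of rank $|\Gamma|$ over $k[z,T^{\pm1}]$ and has GK-dimension $2$.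

(b) In cases (i) and (iii) $C$ is a domain. In case (ii) the idempotents $(1\pm G)/2$ give $k\Gamma\cong k\times k$, so $C\cong k[z,T^{\pm1}]\times k[z,T^{\pm1}]$ is reduced; this is where $\operatorname{char}k\ne2$ is used. Lemma~\ref{lem:sandwich} with $c=z$ shows that $H$ is prime, respectively semiprime. It satisfies $s_4$ and is not commutative, as $xy=ze_{11}\neq ze_{22}=yx$. So its PI-degree is $2$.

(c) Suppose $q^n=1$ with $n\ge1$. By \eqref{eq:relations}, $t^{\pm n}$ and $g^{\pm2}$ are central, as is $z$. The elements $t^bg^cx^iy^j$ with $0\le b<n$ and $c,i,j\in\{0,1\}$ generate $H$ as a module over $k[z,t^{\pm n},g^{\pm2}]\subseteq Z(H)$.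

Suppose that $q$ is not a root of unity. Setting $z=0$ maps $H=\widetilde E(R,\tau)$ onto $E(R,\tau)$, so by Lemma~\ref{lem:obstruction} it suffices to show that $R$ is not finitely generated over $R^\tau$. The basis element $T^bG^c$ of $R$ is an eigenvector of $\tau$ with eigenvalue $q^b(-1)^c$, so $R^\tau$ is spanned by those $T^bG^c$ with $q^b(-1)^c=1$. This equation gives $q^{2b}=1$, hence $b=0$. Thus $R^\tau\subseteq k\Gamma$. But $R=\bigoplus_{b\in\mathbb Z}T^bk\Gamma$, and finitely many elements of $R$ generate a $k\Gamma$-submodule contained in finitely many of these summands.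
\end{proof}

In case (ii) the algebra $H$ is not prime: the nonzero ideals $z(1+G)M_2(C)$ and $z(1-G)M_2(C)$ have product zero.

\begin{proposition}\label{prop:center}
$Z(H)=\{cI:\ c\in C,\ c-\tau(c)\in zC\}$.
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:sandwich} the center consists of the scalar matrices $cI$ in $H$, and by \eqref{eq:lift} $cI\in H$ if and only if $c-\tau(c)\in zC$.
\end{proof}

\begin{remark}\label{rem:center}
Writing $c=c_0+zc'$ with $c_0\in R$, we see that $Z(H)\cong R^\tau+zC$. For example, $zT^bI=t^b(q^{-b}xy+yx)$ is central for every $b\in\mathbb Z$, although $t^b$ is not when $q^b\ne1$. If $q$ is not a root of unity, $Z(H)$ is not noetherian: the ideal $\mathfrak z=zC$ has $\mathfrak z^2=z^2C$, and $\mathfrak z/\mathfrak z^2\cong R$ is not finitely generated over $Z(H)/\mathfrak z=R^\tau$.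
\end{remark}

\begin{remark}\label{rem:primitive}
We can now see why the first two reasons of Section~\ref{sec:intro} do not combine to a proof. The localization $H[z^{-1}]=M_2(C[z^{-1}])$ is free of rank $4$ over its center, so the bad locus is $z=0$. Adding
\begin{align*}
\Delta x\,\Delta y&=xy\otimes1+xg^{-1}\otimes y+gy\otimes x+1\otimes xy,\\
\Delta y\,\Delta x&=yx\otimes1+g^{-1}x\otimes y+yg\otimes x+1\otimes yx
\end{align*}
gives $\Delta z=z\otimes1+1\otimes z$; this is the reason for choosing $g^{-1}$ in $\Delta y$. So $zH$ is a Hopf ideal. Every algebra map $\chi\colon H\to k$ kills the nilpotent elements $x,y$ and hence $z$, so the automorphism $h\mapsto\chi(h_{(1)})h_{(2)}$ sends $z$ to $\chi(z)1+z=z$. The translations do not move the bad locus.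
\end{remark}

\begin{proposition}\label{prop:minimal}
A semiprime PI algebra that is not module-finite over its center has PI-degree at least $2$. A semiprime affine algebra that is not module-finite over its center has GK-dimension at least $2$.
\end{proposition}

\begin{proof}
An algebra of PI-degree $1$ is commutative and equals its center. For the second claim let $A$ be affine with generating subspace $V\ni1$. If $V^n=V^{n+1}$ for some $n$, then $A=V^n$ is finite-dimensional, hence module-finite over its center. Otherwise $\dim V^n\ge n+1$ for all $n$ and $\operatorname{GKdim}A\ge1$. A semiprime affine algebra of GK-dimension $1$ is module-finite over its center by a theorem of Small, Stafford and Warfield \cite{SSW}, and by Bergman's theorem no algebra has GK-dimension strictly between $1$ and $2$.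
\end{proof}

\section{Cocommutative Hopf algebras}\label{sec:cocomm}

\subsection*{Characteristic $p$}
For $p=2$ the algebra $A$ of Theorem~\ref{thm:charp} is $H_\Gamma(q)$ in case (iii). For general $p$ the plan is the same, with $p\times p$ matrices. The relation $xy-yx=z$ suggests letting $x$ act as a derivative and $y$ as $z$ times the variable, and the relations $x^p=y^p=0$ suggest the truncated polynomial ring as the space on which they act.

\begin{proof}[Proof of Theorem~\ref{thm:charp}]
\emph{Hopf structure.} Put $S(x)=-x$, $S(y)=-y$, $S(t)=t^{-1}$, and let $(v,\alpha)$ be $(x,q)$ or $(y,q^{-1})$. Since $H\otimes1$-type and $1\otimes H$-type terms commute, that is $[u\otimes1,1\otimes u']=0$, we have $[\Delta x,\Delta y]=z\otimes1+1\otimes z$, and the commutator of this element with $\Delta v$ is $[z,v]\otimes1+1\otimes[z,v]=0$. Further $(\Delta v)^p=v^p\otimes1+1\otimes v^p=0$, because the two summands of $\Delta v$ commute and the characteristic is $p$, and $\Delta t\,\Delta v=tv\otimes t+t\otimes tv=\alpha\,\Delta v\,\Delta t$. The counit kills both sides of every relation involving $x$ or $y$. Reversing products, $S$ sends $z=xy-yx$ to $yx-xy=-z$,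 hence $zv-vz$ to $vz-zv=0$; it sends $v^p$ to $(-v)^p=0$; and $S(v)S(t)=-vt^{-1}=-\alpha t^{-1}v=\alpha S(t)S(v)$. The axioms hold on group-like and primitive generators, and $\Delta$ is symmetric on them. So $A$ is a cocommutative Hopf algebra.

\emph{Matrix model.} The element $z$ commutes with $t$, so it is central. Move $t^{\pm1}$ to the left, and use $xy=yx+z$ to move $y$ to the left of $x$, by induction on the number of letters $x,y$. It follows that the monomials $z^at^by^ix^j$ with $a\ge0$, $b\in\mathbb Z$, $0\le i,j<p$ span $A$.

Let $C=k[z,T^{\pm1}]$ and identify $M_p(C)$ with $\operatorname{End}_C\bigl(C[\xi]/(\xi^p)\bigr)$. The derivation $\partial=d/d\xi$ acts on $C[\xi]/(\xi^p)$ because $\partial(\xi^p)=0$. Let $D$ be the $C$-linear map with $D(\xi^l)=q^{-l}\xi^l$ for $0\le l<p$, and put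
\[
\rho(x)=\partial,\qquad\rho(y)=z\xi,\qquad\rho(t)=TD .
\]
Then $[\partial,z\xi]=zI$ is central, $\partial^p=0$ since $\partial$ lowers degrees, and $\xi^p=0$. On $\xi^l$ we find $D\partial D^{-1}\xi^l=q^l\,l\,q^{-(l-1)}\xi^{l-1}=q\,\partial\xi^l$ and $D\xi D^{-1}\xi^l=q^{-1}\xi^{l+1}$. So $\rho$ is an algebra map $A\to M_p(C)$.

The $p^2$ operators $\xi^i\partial^j$, $0\le i,j<p$, form a basis of $M_p(k)$. Indeed, suppose $\sum c_{ij}\xi^i\partial^j=0$ with not all $c_{ij}$ zero, and let $j_0$ be the least $j$ that occurs. Applying the sum to $\xi^{j_0}$ gives $j_0!\sum_ic_{ij_0}\xi^i=0$, which is impossible since $j_0<p$. As $D$ is invertible, for each fixed $b$ the operators $D^b\xi^i\partial^j$ also form a basis of $M_p(k)$. Hence the elements $z^mT^bD^b\xi^i\partial^j$ with $m\ge0$, $b\in\mathbb Z$, $0\le i,j<p$ form a $k$-basis of $M_p(C)=C\otimes M_p(k)$. Since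
\[
\rho(z^at^by^ix^j)=z^{a+i}\,T^bD^b\xi^i\partial^j ,
\]
distinct monomials go to distinct basis elements, and every basis element with $m\ge p-1$ is attained. So the monomials are a basis of $A$, $\rho$ is injective, and $z^{p-1}M_p(C)\subseteq\rho(A)$.

\emph{Ring-theoretic properties.} By Lemma~\ref{lem:sandwich} with $c=z^{p-1}$, $A$ is prime and PI. The subalgebra $B=k[z,t^{\pm1}]$ is isomorphic to $C$, and $A=\sum By^ix^j=\sum y^ix^jB$. So $A$ is noetherian of GK-dimension $2$.

\emph{Failure of finiteness.} Let $R=k[T^{\pm1}]$ and $\tau(T)=qT$. The assignment $t\mapsto\operatorname{diag}(qT,T)$, $x\mapsto e_{12}$, $y\mapsto0$ respects the relations, as $z\mapsto0$ and $e_{12}^p=0$. The image contains all $\operatorname{diag}(\tau(w),w)$ and their products $\tau(w)e_{12}$ with $e_{12}$, so it is $E(R,\tau)$. Since $q$ is not a root of unity, $R^\tau=k$, and $R$ is infinite-dimensional. Lemma~\ref{lem:obstruction} applies.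
\end{proof}

\subsection*{Characteristic $0$}
Theorem~\ref{thm:charp} uses nilpotent primitive elements, on which a group-like element can act with infinite order without destroying the identity. In characteristic $0$ the primitive elements of a cocommutative PI Hopf algebra generate a polynomial ring, and Lemma~\ref{lem:domain} forbids such an action. We use four standard facts, the first three for $\operatorname{char}k=0$.
\begin{itemize}
\item (Cartier--Kostant--Milnor--Moore) If $k$ is algebraically closed and $H$ is cocommutative, let $L$ be the Lie algebra of primitive elements and $\Gamma$ the group of group-like elements, which acts on $L$ by conjugation. Then $H=U(L)\#k\Gamma$: the subalgebra generated by $L$ is the enveloping algebra $U(L)$, and $H=\bigoplus_{\gamma\in\Gamma}U(L)\gamma$.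
\item (Latyshev) $U(L)$ is PI if and only if $L$ is abelian.
\item (Isaacs--Passman) If $k\Gamma$ is PI, then $\Gamma$ has an abelian subgroup of finite index.
\item (Noether) If a finite group acts by algebra automorphisms on a commutative affine algebra $B$, then $B$ is a finitely generated module over the invariants.
\end{itemize}

\begin{proof}[Proof of Theorem~\ref{thm:char0}]
\emph{Reduction to $k=\bar k$.} The Hopf algebra $H\otimes\bar k$ over $\bar k$ is cocommutative, affine and PI, and $Z(H\otimes\bar k)=Z(H)\otimes\bar k$, as one sees by expanding an element in a $k$-basis of $\bar k$. Suppose that $H\otimes\bar k$ is module-finite over its center. Each generator is a finite sum of terms $h\otimes\beta$, so finitely many $h_i\in H$ generate. With $N=\sum_iZ(H)h_i$ we get $(H/N)\otimes\bar k=0$, hence $N=H$. So we may assume $k=\bar k$.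

\emph{Structure.} Write $H=U(L)\#k\Gamma$. The subalgebras $U(L)$ and $k\Gamma$ are PI. So $L$ is abelian, $U(L)$ is the symmetric algebra $\operatorname{Sym}(L)$, and $\Gamma$ has an abelian subgroup $\Lambda_0$ of finite index. The map $u\gamma\mapsto\varepsilon(u)\gamma$ is an algebra map of $H$ onto $k\Gamma$, because $\varepsilon(\gamma u\gamma^{-1})=\varepsilon(u)$. Hence $k\Gamma$ is affine, and the finitely many group elements occurring in its generators generate $\Gamma$. The subgroup $\Lambda_0$, being of finite index, is finitely generated too.

\emph{$\Gamma$ acts on $L$ through a finite group.} Let $a\in\Lambda_0$. We claim that some power of $a$ acts trivially on $L$. This holds if $a$ has finite order. Otherwise $P=\bigoplus_{i\in\mathbb Z}\operatorname{Sym}(L)a^i$ is a subalgebra of $H$, hence PI, and a domain: the term of highest degree in a product is $u\,(a^iu'a^{-i})\,a^{i+j}$ with $u,u'$ nonzero elements of the domain $\operatorname{Sym}(L)$. Lemma~\ref{lem:domain} with $P_0=\operatorname{Sym}(L)$ proves the claim. The image of $\Lambda_0$ in $GL(L)$ is thus a finitely generated abelian torsion group, so it is finite. The kernel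 of the action of $\Lambda_0$ has finite index in $\Gamma$, and the intersection $\Lambda$ of its finitely many conjugates is a normal subgroup of finite index in $\Gamma$. It is abelian, finitely generated, and acts trivially on $L$.

\emph{$L$ is finite-dimensional.} Finitely many algebra generators of $H$ involve finitely many elements of $L$. Let $L'$ be the span of the $\Gamma$-orbits of these elements; the orbits are finite, so $\dim L'<\infty$. The subalgebra $\bigoplus_\gamma\operatorname{Sym}(L')\gamma$ contains the generators, so it equals $H$. Comparing components at $\gamma=1$ gives $\operatorname{Sym}(L')=\operatorname{Sym}(L)$, so $L'=L$.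

\emph{Conclusion.} The subalgebra $B=\bigoplus_{\gamma\in\Lambda}\operatorname{Sym}(L)\gamma$ is commutative and affine, and $H$ is generated as a $B$-module by coset representatives of $\Lambda$ in $\Gamma$. Conjugation by $\Gamma$ preserves $B$, and $\Lambda$ acts trivially. So the finite group $\Gamma/\Lambda$ acts on $B$, and $B$ is finitely generated over $B^\Gamma$. An element of $B^\Gamma$ commutes with $B$ and with $\Gamma$, which generate $H$. Hence $H$ is a finitely generated module over $B^\Gamma\subseteq Z(H)$.
\end{proof}

\section{Nilpotent extensions of commutative Hopf algebras}\label{sec:field}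

\begin{proof}[Proof of Theorem~\ref{thm:field}, \textup{(b)}$\Rightarrow$\textup{(a)}]
Suppose that $k$ is not algebraic over a finite field. Choose $q\in k^\times$ not a root of unity, let $\Gamma$ be infinite, and let $\bar H=H_\Gamma(q)/(y)$. The formulas for $\Delta y$, $\varepsilon(y)$, $S(y)$ show that $(y)$ is a Hopf ideal, so $\bar H$ is a noetherian Hopf algebra. In the same way the ideal $J$ of $\bar H$ generated by $x$ is a Hopf ideal. It is spanned by the elements $t^bg^cx$, so $J^2=0$, and $\bar H/J$ is generated by the commuting units $t,g$. The surjection $H_\Gamma(q)\to E(R,\tau)$ in the proof of Theorem~\ref{thm:main}(c) kills $y=ze_{21}$, so it factors through $\bar H$. By Lemma~\ref{lem:obstruction}, $\bar H$ is not module-finite over its center, and (b) fails.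
\end{proof}

This example also shows how to prove the converse. Here $K=\bar H/J=k[t^{\pm1},g^{\pm1}]$, and $J$ is the free right $K$-module on $x$. The left action is determined by the conjugation action on the line $V=kx$, which is given by the algebra map $\chi\colon K\to k$, $t\mapsto q$, $g\mapsto-1$: we have $wx=x\,\chi(w_{(1)})w_{(2)}$. An element $w$ commutes with $x$ when it is invariant under translation by the point $(q,-1)$ of the torus. If $q$ lies in a finite field of characteristic $p$, then $q^{p^r}=q^{p^s}$ and $(-1)^{p^r}=(-1)^{p^s}$ for some $r<s$. Then $t^{-p^r}t^{p^s}$ and $g^{-p^r}g^{p^s}$ commute with $x$, and $K$ is finite over the algebra that they and their inverses generate. In general $K$ has no group-like generators, and a multiplicative matrix takes their place; the line $V$ becomes a finite-dimensional $K$-module, supplied by the theory of Hopf modules.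

We recall the \emph{fundamental theorem of Hopf modules}. Let $K$ be a Hopf algebra and $M$ a right $K$-module with a right coaction $\delta\colon M\to M\otimes K$, $\delta(m)=m_{(0)}\otimes m_{(1)}$, such that $\delta(mb)=m_{(0)}b_{(1)}\otimes m_{(1)}b_{(2)}$. Let $V=\{v\in M:\delta(v)=v\otimes1\}$. Then $V\otimes K\to M$, $v\otimes b\mapsto vb$, is bijective.

\begin{proof}[Proof of Theorem~\ref{thm:field}, \textup{(a)}$\Rightarrow$\textup{(b)}]
Let $k$ be algebraic over $\mathbb F_p$, let $H$ and $J$ be as in (b), with $J^n=0$, and let $\pi\colon H\to K=H/J$ be the projection. We look for finitely many elements $b\in K$ such that $K$ is finite over the algebra they generate and such that left and right multiplication by $b$ agree on $J/J^2$. A $p$-power of any lift of such an element will be central in $H$.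

\emph{Step 1: the bimodule $M=J/J^2$.} The two multiplications on the $K$-bimodule $M$ are unrelated a priori; the Hopf structure reduces their comparison to a finite-dimensional space. The algebra map $\delta=(\mathrm{id}\otimes\pi)\Delta\colon H\to H\otimes K$ is a right coaction. Since $\Delta J\subseteq J\otimes H+H\otimes J$, it maps $J$ into $J\otimes K$, and hence $J^2$ into $J^2\otimes K$. So $\delta$ induces a coaction on $M$, and multiplicativity of $\delta$ gives
\[
\delta(amb)=a_{(1)}m_{(0)}b_{(1)}\otimes a_{(2)}m_{(1)}b_{(2)}\qquad(a,b\in K,\ m\in M).
\]
By the fundamental theorem $M=VK\cong V\otimes K$. As $J$ is a finitely generated right ideal, $M$ is a finitely generated right $K$-module. With $K^+=\ker\varepsilon$ we have $V\cong M/MK^+$, a finitely generated module over $K/K^+=k$. So $\dim V<\infty$.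

The formula $a\cdot m=a_{(1)}mS(a_{(2)})$ makes $M$ a left $K$-module, because $S$ reverses products. It preserves $V$: for $v\in V$,
\[
\delta(a\cdot v)=a_{(1)}vS(a_{(4)})\otimes a_{(2)}S(a_{(3)})=a_{(1)}vS(a_{(2)})\otimes1=(a\cdot v)\otimes1 .
\]
Let $\phi\colon K\to\operatorname{End}_k(V)$ be the resulting algebra map and $I=\ker\phi$. The left multiplication is recovered from this action and the right multiplication: $am=a_{(1)}mS(a_{(2)})a_{(3)}=(a_{(1)}\cdot m)a_{(2)}$. Suppose that $b\in K$ satisfies $\Delta b-1\otimes b\in I\otimes K$. Then $bv=vb$ for $v\in V$, and $b(vc)=vbc=(vc)b$ for $c\in K$ since $K$ is commutative. We have shown: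
\begin{equation}\label{eq:criterion}
\Delta b\equiv1\otimes b\pmod{I\otimes K}\quad\Longrightarrow\quad bm=mb\ \text{ for all } m\in M .
\end{equation}

\emph{Step 2: a multiplicative matrix of generators.} The commutative noetherian Hopf algebra $K$ is affine by a theorem of Molnar \cite{Molnar}. A finite set of generators lies in a finite-dimensional subcoalgebra $W$. Let $w_1,\dots,w_d$ be a basis of $W$ and write $\Delta w_j=\sum_iw_i\otimes a_{ij}$. Comparing $(\Delta\otimes\mathrm{id})\Delta w_j=\sum_{i,l}w_i\otimes a_{il}\otimes a_{lj}$ with $(\mathrm{id}\otimes\Delta)\Delta w_j=\sum_iw_i\otimes\Delta a_{ij}$, and applying the counit on either side, we obtain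
\[
\Delta a_{ij}=\sum_la_{il}\otimes a_{lj},\qquad\varepsilon(a_{ij})=\delta_{ij},\qquad w_j=\sum_i\varepsilon(w_i)a_{ij}.
\]
So the $a_{ij}$ generate $K$. The antipode axiom reads $\sum_lS(a_{il})a_{lj}=\delta_{ij}=\sum_la_{il}S(a_{lj})$. Let $N$ be a power of $p$. Raising to the $N$-th power is a ring endomorphism of $K$ and of $K\otimes K$, so
\begin{equation}\label{eq:frob}
\Delta(a_{ij}^N)=\sum_la_{il}^N\otimes a_{lj}^N,
\end{equation}
and the matrix $(a_{ij}^N)\in M_d(K)$ is invertible, with inverse $(S(a_{ij})^N)$.

\emph{Step 3: two Frobenius powers that agree on $V$.} This is the step that uses that $k$ is algebraic over $\mathbb F_p$. Fix a basis of $V$. The finitely many entries of the matrices $\phi(a_{ij})$ lie in a finite subfield $k_0$ of $k$, so all powers $\phi(a_{ij})^{p^r}$ lie in the finite set of matrices over $k_0$. Hence there are $0\le r<s$ such that, with $N=p^r$ and $N'=p^s$, we have $a_{ij}^N\equiv a_{ij}^{N'}\pmod I$ for all $i,j$. Put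
\[
\mathbf u=(a_{ij}^N),\qquad\mathbf w=(a_{ij}^{N'}),\qquad\mathbf b=(b_{ij})=\mathbf u^{-1}\mathbf w\in M_d(K).
\]
Then $\mathbf b$ is congruent to the identity matrix modulo $I$. For $\mathbf m=(m_{ij})\in M_d(K)$ let $\mathbf m_1=(m_{ij}\otimes1)$ and $\mathbf m_2=(1\otimes m_{ij})$ in $M_d(K\otimes K)$, and apply $\Delta$ entrywise. By \eqref{eq:frob}, $\Delta\mathbf u=\mathbf u_1\mathbf u_2$ and $\Delta\mathbf w=\mathbf w_1\mathbf w_2$. Since $\Delta\colon M_d(K)\to M_d(K\otimes K)$ is a ring homomorphism,
\[
\Delta\mathbf b=\mathbf u_2^{-1}\,\mathbf u_1^{-1}\mathbf w_1\,\mathbf w_2=\mathbf u_2^{-1}\,\mathbf b_1\,\mathbf w_2\equiv\mathbf u_2^{-1}\mathbf w_2=\mathbf b_2\pmod{I\otimes K}.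
\]
By \eqref{eq:criterion}, each $b_{ij}$ acts in the same way on the left and on the right of $M$.

Let $K'=k[b_{ij}]\subseteq K$. The equation $\mathbf w=\mathbf u\mathbf b$ says $a_{ij}^{N'}=\sum_la_{il}^Nb_{lj}$. A monomial in the $a_{ij}$ with some exponent at least $N'$ is therefore a $K'$-linear combination of monomials whose total degree is smaller by $N'-N>0$. By induction on the total degree, $K$ is generated as a $K'$-module by the finitely many monomials with all exponents less than $N'$.

\emph{Step 4: central lifts.} A lift $\tilde b\in H$ of $b=b_{ij}$ need not be central, but $\operatorname{ad}\tilde b=[\tilde b,-]$ is nilpotent. Indeed $[\tilde b,H]\subseteq J$ because $K$ is commutative, and $[\tilde b,J]\subseteq J^2$ by Step 3. As $\operatorname{ad}\tilde b$ is a derivation, $[\tilde b,J^i]\subseteq J^{i+1}$ for all $i\ge1$, and $(\operatorname{ad}\tilde b)^n(H)\subseteq J^n=0$. Choose $m$ with $p^m\ge n$. The operator $\operatorname{ad}\tilde b$ is the difference of the commuting operators of left and right multiplication by $\tilde b$, so in characteristic $p$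
\[
\operatorname{ad}\bigl(\tilde b^{\,p^m}\bigr)=(\operatorname{ad}\tilde b)^{p^m}=0 .
\]
Let $Z'\subseteq Z(H)$ be the subalgebra generated by the elements $\tilde b_{ij}^{\,p^m}$. Its image in $K$ is $k[b_{ij}^{p^m}]$, over which $K'$ is generated by the monomials in the $b_{ij}$ with exponents less than $p^m$. So $K$ is a finitely generated $Z'$-module. Since $H$ is noetherian, each $J^i/J^{i+1}$ is a finitely generated left $H$-module annihilated by $J$, hence finitely generated over $K$ and over $Z'$. The filtration $H\supseteq J\supseteq\dots\supseteq J^n=0$ is finite, so $H$ is a finitely generated $Z'$-module.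
\end{proof}

For the algebra $\bar H=H_\Gamma(q)/(y)$ over a field of characteristic $p$ with $q$ transcendental over $\mathbb F_p$, Steps 1 and 2 go through with $V=kx$ and $(a_{ij})=\operatorname{diag}(t,t^{-1},g,g^{-1})$. Step 3 is the one that fails, because the scalars $\phi(t)^{p^r}=q^{p^r}$ are pairwise distinct.

\begin{thebibliography}{9}

\bibitem{Goodearl}
K. R. Goodearl, \emph{Noetherian Hopf algebras}, arXiv:1201.4854 (2012).

\bibitem{KL}
Krause and Lenagan, \emph{Growth of Algebras and GK-dimension}.

\bibitem{Molnar}
Molnar, Proc. AMS \textbf{51} (1975).

\bibitem{SSW}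
Small, Stafford and Warfield, Math. Proc. Camb. Phil. Soc. \textbf{97} (1985), 407--414.

\end{thebibliography}
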